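# Compact groups in which a long commutator is trivial with positive probability

## The guess: positive probability forces an open nilpotent subgroup

All compact groups in these notes are Hausdorff. Such a group $G$ has a unique normalized Haar measure $\mathfrak m_G$, written $\mathfrak m$ when the group is clear, and $G^n$ carries the product Haar measure. We write
$$[x_1,x_2]=x_1^{-1}x_2^{-1}x_1x_2,\qquad [x_1,\dots,x_{k+1}]=[[x_1,\dots,x_k],x_{k+1}].$$
A group is called *$k$-step nilpotent* if it is nilpotent of class at most $k$. Since the elements $[x_1,\dots,x_{k+1}]$ generate the $(k+1)$-st term of the lower central series, this means exactly that $[x_1,\dots,x_{k+1}]=1$ for all choices of the $x_i$. Put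
$$\mathcal N_k(G)=\{(x_1,\dots,x_{k+1})\in G^{k+1} : [x_1,\dots,x_{k+1}]=1\}.$$

Choose $k+1$ elements of $G$ at random. Suppose that their commutator is trivial with positive probability, that is, $\mathfrak m(\mathcal N_k(G))>0$. Must $G$ have an open $k$-step nilpotent subgroup? The question comes from Alireza Abdollahi and Meisam Soleimani Malekan, "Nilpotent probability of compact groups", arXiv:2208.04666 (2022).

The first guess is yes, because an open nilpotent subgroup is the obvious source of positive probability. If $H\le G$ is open of index $r$ and $k$-step nilpotent, then $\mathfrak m(H)=1/r$ and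
$$\mathfrak m(\mathcal N_k(G))\ \ge\ \mathfrak m(H^{k+1})=r^{-(k+1)}>0. \tag{1}$$
The guess says that there is no other source. We test it on small groups.

*Finite groups.* The trivial subgroup is open, so the guess holds and says nothing.

*The group $O(2)$.* Let $\rho_a$ be the rotation by $a$. Conjugation by a reflection $y$ inverts rotations, so $[\rho_a,y]=\rho_{-2a}$ and $[y,\rho_a]=\rho_{2a}$. For two reflections, $[y,z]=(yz)^2$. Take $k=1$. On the coset (rotation, rotation) of $SO(2)^2$, which has measure $\frac14$, the commutator is always $1$. On each of the other three cosets it is a rotation whose angle is twice a uniformly distributed angle, so it is $1$ only on a null set. Hence $\mathfrak m(\mathcal N_1(O(2)))=\frac14$, and $SO(2)$ is an open abelian subgroup. For $k=2$, with probability $\frac34$ the element $[x_1,x_2]$ is a rotation which, up to a null set, differs from $\rho_0$ and $\rho_\pi$. Its centralizer is $SO(2)$, so $\mathfrak m(\mathcal N_2(O(2)))=\frac14+\frac34\cdot\frac12=\frac58$.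

*The group $SU(2)$.* It is connected, so its only open subgroup is itself, and it is not nilpotent. The guess predicts probability $0$. For $k=1$ this is visible: the center has two elements, and every non-central element has a circle as its centralizer, which is null.

The guess is right. Here is the main theorem of the lecture.

**Theorem A.** Let $G$ be a compact group and $k\ge1$. Then $\mathfrak m(\mathcal N_k(G))>0$ if and only if $G$ has an open $k$-step nilpotent subgroup. In that case $G^0$ (the identity component) is abelian and is centralized by an open subgroup of $G$.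

One deep ingredient is quoted, not proved.

**Profinite Theorem (quoted).** If $\Gamma$ is a profinite group and $\mathfrak m(\mathcal N_k(\Gamma))>0$, then $\Gamma$ has an open $k$-step nilpotent subgroup.

The answer is also known, and quotable, for every compact group when $k=1$ or $k=2$; we shall not need that. By (1), one direction of Theorem A is done. The task is to get from profinite groups to all compact groups. At the end we prove two further results: Theorem B, which does the same transfer for arbitrary words, and Theorem C, a sharp bound for groups that are not $k$-step nilpotent.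

## Facts about compact groups that we rely on

Throughout, $T:=G^0$. It is a closed normal subgroup, and $G/T$ is profinite (compact and totally disconnected). Closed subgroups of profinite groups, and quotients by closed normal subgroups, are again profinite.

*Haar measure.* Measures are Radon. A continuous surjective homomorphism of compact groups pushes Haar measure to Haar measure, by uniqueness. A closed subgroup of index $r$ has measure $1/r$; one of infinite index has measure $0$. For a closed set in a product, the measure is the integral of the measures of its fibers (Fubini).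

*Lie quotients.* By the Peter–Weyl theorem, compact Lie groups are linear. Let $\mathcal L$ be the family of closed normal subgroups $N$ of $G$ with $G/N$ a Lie group. Then $\bigcap_{N\in\mathcal L}N=1$, again by Peter–Weyl. The family is closed under finite intersections, because $G/(N_1\cap N_2)$ is a closed subgroup of $G/N_1\times G/N_2$.

*Components of quotients.* For a closed normal subgroup $N$ we have
$$(G/N)^0=TN/N. \tag{2}$$
Indeed $TN/N$ is closed and connected. The quotient of $G/N$ by it is a quotient of the profinite group $G/T$, hence totally disconnected, so $(G/N)^0$ has trivial image there.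

*Compact connected Lie groups.* If $S$ is one, then $S=Z(S)[S,S]$; if $S$ is abelian, it is a torus $(\mathbb R/\mathbb Z)^d$.

*Analytic functions.* The zero set of a non-zero real analytic function on a connected analytic manifold is null.

*Words.* A word is an element $w$ of the free group $F_n$ on $y_1,\dots,y_n$. For $x\in G^n$ we write $w(x)$ for its value, and $xt=(x_1t_1,\dots,x_nt_n)$. We put $w_k=[y_1,\dots,y_{k+1}]$.

## Two reductions and where each stops

The hypothesis passes to every quotient of $G$, so two attempts suggest themselves.

*Work in the Lie quotients and take a limit.* For $N\in\mathcal L$ we have $\mathfrak m(\mathcal N_k(G/N))\ge\mathfrak m(\mathcal N_k(G))>0$. Lemmas 1 and 2 below will show that $(G/N)^0=TN/N$ is then abelian; it is open in $G/N$. Its preimage $TN$ is an open subgroup of $G$ which is abelian modulo $N$. But as $N$ shrinks, the groups $TN$ shrink to $T$, and $T$ is open only if $G/T$ is finite. If $G$ is profinite, this attempt produces the trivial subgroup of each finite group $G/N$ and says nothing. What survives the limit is one fact: $T$ is abelian.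

*Apply the Profinite Theorem to $G/T$.* This gives an open nilpotent subgroup of $G/T$, but it forgets how $G$ acts on $T$ by conjugation, and that action can be decisive. Let $\mathbb Z_p$ act on $(\mathbb R/\mathbb Z)^{\mathbb Z/p^n}$ by translating the index set through $\mathbb Z_p\to\mathbb Z/p^n$, and put
$$T=\prod_{n\ge1}(\mathbb R/\mathbb Z)^{\mathbb Z/p^n},\qquad G=T\rtimes\mathbb Z_p .$$
Then $G/T=\mathbb Z_p$ is abelian, so $\mathcal N_k(G/T)$ has measure $1$ for every $k$. Yet no open subgroup $K$ of $G$ is nilpotent. Indeed $K$ is open and closed, so it contains $T$. It also contains $x=p^m\in\mathbb Z_p$ for some $m$. On the factor with $n=m+1$, $x$ acts by a permutation matrix $\pi\ne1$. Write $T$ additively, so that $[t,x]$ is $t$ moved by $x$, minus $t$. Then $[t,x,\dots,x]$ (with $k$ entries $x$) is $t$ acted on by $(\pi-1)^k$. This is a non-zero integer matrix for every $k$, since $\pi\ne1$ is diagonalizable over $\mathbb C$, and a non-zero integer matrix does not kill $(\mathbb R/\mathbb Z)^d$. So $K$ is not $k$-step nilpotent for any $k$. By Theorem A, then, $\mathfrak m(\mathcal N_k(G))=0$ for all $k$, a fact that $G/T$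 cannot see.

So the action on $T$ has to be kept, while $T$ itself, being connected, must disappear before the Profinite Theorem can be used. The plan is to replace $T$ by a *profinite* module $B$ over which the same elements of the group ring act as zero. To see why annihilators in the group ring are the right data, we first exploit positive measure along cosets of $T$.

## Whole cosets of the identity component

This step improves "the word vanishes at many points" to "the word vanishes on many full cosets of $T^n$".

**Lemma 1.** Let $w\in F_n$, let $G$ be compact, $W=\{x\in G^n: w(x)=1\}$ and $E=\{x\in G^n: w(xt)=1\ \text{for all } t\in T^n\}$. Then $E$ is closed and $\mathfrak m(E)=\mathfrak m(W)$.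

For $G=O(2)$ and $w=[y_1,y_2]$, the set $W$ contains commuting pairs with reflections, but $E=SO(2)^2$. Both have measure $\frac14$.

**Proof, Lie case.** We show that in a compact Lie group $L$ the set $\{w=1\}$ equals, up to a null set, the union of the cosets $x(L^0)^n$ contained in it. Embed $L$ in some $GL_d(\mathbb C)$ and fix $x\in L^n$. The map $t\mapsto w(xt)-1$ on the connected manifold $(L^0)^n$ has real analytic matrix entries (taking real and imaginary parts). Either all vanish identically, or some entry is not identically zero and the common zero set is null. So $\{w=1\}\cap x(L^0)^n$ is all of the coset or null. There are finitely many cosets, and the claim follows.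

**Proof, general case.** We approximate $E$ from outside by Lie quotients. For $N\in\mathcal L$ put
$$E_N=\{x\in G^n: w(xt)\in N\ \text{for all } t\in T^n\}.$$
This is an intersection of closed sets, one for each $t$, hence closed. By (2), it is the preimage in $G^n$ of the union of the cosets of $((G/N)^0)^n$ contained in $\{w=1\}\subseteq(G/N)^n$. By the Lie case and push-forward,
$$\mathfrak m(E_N)=\mathfrak m\big(\{w=1\}\subseteq(G/N)^n\big)\ge\mathfrak m(W),$$
where the inequality holds because $W$ maps into $\{w=1\}\subseteq(G/N)^n$.

The sets $E_N$ are directed downwards, since $E_{N_1\cap N_2}\subseteq E_{N_1}\cap E_{N_2}$, and $\bigcap_NE_N=E$ because $\bigcap_NN=1$. In particular $E$ is closed. If $U\supseteq E$ is open, the closed sets $E_N\setminus U$ are directed downwards with empty intersection, so by compactness $E_N\subseteq U$ for some $N$, and $\mathfrak m(U)\ge\mathfrak m(W)$. By outer regularity $\mathfrak m(E)\ge\mathfrak m(W)$. Taking $t=1$ shows $E\subseteq W$, so equality holds. $\square$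

From now on, until Theorem A is proved, $w=w_k$, $n=k+1$, and $\varepsilon:=\mathfrak m(\mathcal N_k(G))>0$, so $\mathfrak m(E)=\varepsilon$.

## The identity component is abelian

We use only that $E\neq\emptyset$. In Lie quotients, one coset on which the commutator vanishes identically is enough.

**Lemma 2.** Let $L$ be a compact Lie group, $S=L^0$, $k\ge0$, and $x_1,\dots,x_{k+1}\in L$. Suppose $[x_1s_1,\dots,x_{k+1}s_{k+1}]=1$ for all $s_i\in S$ (where $[x_1]:=x_1$). Then $S$ is abelian.

**Reduction to trivial center.** We claim that $S/Z(S)$ has trivial center. Let $t\in S$ satisfy $[t,S]\subseteq Z(S)$. The identity $[t,ss']=[t,s']\cdot s'^{-1}[t,s]s'$ shows that $s\mapsto[t,s]$ is a homomorphism $S\to Z(S)$. It is trivial on $[S,S]$, because its target is abelian, and on $Z(S)$. Hence it is trivial on $S=Z(S)[S,S]$, and $t\in Z(S)$. The subgroup $Z(S)$ is closed and normal in $L$, and the hypothesis passes to $L/Z(S)$, whose identity component is $S/Z(S)$. So we may assume $Z(S)=1$, and must show $S=1$.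

**Induction on $k$.** We show $S=1$ for all pairs $(L,S)$ with $Z(S)=1$ satisfying the hypothesis. If $k=0$, then $x_1s=1$ for all $s\in S$, so $S=1$.

Let $k\ge1$ and $c=[x_1s_1,\dots,x_ks_k]$ for some $s_i\in S$. By hypothesis $c$ commutes with $x_{k+1}s$ for every $s\in S$. Taking $s=1$, it commutes with $x_{k+1}$, hence with every $s\in S$. So $c\in C:=C_L(S)$, which is a closed normal subgroup of $L$ with $C\cap S=Z(S)=1$. In $L/C$ the identity component is $SC/C\cong S$, which has trivial center, and there $[x_1s_1,\dots,x_ks_k]=1$ for all $s_i\in S$. By induction, with $k-1$ in place of $k$, we get $S=1$. $\square$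

**Consequence.** Pick $x\in E$. For each $N\in\mathcal L$, the image of $x$ satisfies the hypothesis of Lemma 2 in $L=G/N$ with $S=TN/N$. So every $TN/N$ is abelian, that is, $[T,T]\subseteq N$ for all $N\in\mathcal L$. Hence **$T$ is abelian**.

This settles Lie groups: there $T$ is itself an open abelian subgroup. In general we still have to understand $G/T$ together with its action on $T$.

## A profinite supplement of $T$

To place the action of $G$ on $T$ in the hands of a profinite group, we want a profinite subgroup $P$ with $G=TP$. One cannot ask for $P\cap T=1$. In the subgroup $\mathbb T\cup j\mathbb T$ of the unit quaternions, where $\mathbb T$ is the circle of complex numbers of modulus $1$, every element outside $\mathbb T$ satisfies $(jt)^2=j^2(j^{-1}tj)t=-t^{-1}t=-1$, so $\mathbb T$ has no complement. But $P=\{\pm1,\pm j\}$ satisfies $\mathbb TP=\mathbb T\cup j\mathbb T$. The existence of a supplement is Lee's theorem; here is a proof for abelian $T$.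

**Lemma 3.** If $T=G^0$ is abelian, there is a closed totally disconnected (so profinite) subgroup $P\le G$ with $G=TP$.

**Part (a): Lie groups.** Let $L$ be a compact Lie group with $S=L^0$ a torus, and $F=L/S$, of order $m$. We produce a finite subgroup $\Phi$ with $\Phi S=L$.

Choose a section $s:F\to L$. Write $S$ additively and let $a\cdot f=s(f)^{-1}as(f)$ for $a\in S$, $f\in F$; this is a right action of $F$, independent of the choice of $s$ because $S$ is abelian. Define $c(f,g)\in S$ by $s(f)s(g)=s(fg)\,c(f,g)$. Computing $s(f)s(g)s(h)$ in two ways gives
$$c(fg,h)+c(f,g)\cdot h=c(f,gh)+c(g,h).$$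
Sum over $f\in F$ and put $b(h)=\sum_{f}c(f,h)$. Since $fg$ runs through $F$ with $f$,
$$m\,c(g,h)=b(g)\cdot h+b(h)-b(gh).$$
The torus $S$ is divisible, so choose $b'(f)\in S$ with $m\,b'(f)=b(f)$. Let $s'(f)$ be $s(f)$ times the inverse of $b'(f)$. Then $s'(f)s'(g)=s'(fg)\,c'(f,g)$ with
$$c'(f,g)=c(f,g)-b'(f)\cdot g-b'(g)+b'(fg),$$
and multiplying by $m$ gives $m\,c'(f,g)=0$. So $c'$ has values in $S[m]=\{a\in S: ma=0\}$, which is finite and stable under $F$. The finite set $\Phi=s'(F)\,S[m]$ is closed under multiplication: for $a,a'\in S[m]$,
$$s'(f)a\cdot s'(g)a'=s'(fg)\cdot\big(c'(f,g)+a\cdot g+a'\big).$$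
A non-empty finite subset of a group closed under multiplication is a subgroup, and $\Phi S=L$.

**Part (b): a minimal supplement.** Consider the closed subgroups $P\le G$ with $TP=G$; the group $G$ is one. They are closed under intersections of chains $(P_\alpha)$: given $g\in G$, the sets $\{t\in T: t^{-1}g\in P_\alpha\}$ are closed, non-empty and nested, so they have a common point $t$, and $g\in T\bigcap_\alpha P_\alpha$. By Zorn's lemma there is a minimal such $P$. We show that $P^0=1$.

Suppose not. The group $P^0$ is connected, so $P^0\subseteq T$ is abelian. By Peter–Weyl, choose a closed normal subgroup $N$ of $P$ with $P/N$ Lie and $P^0\not\subseteq N$. By (2) applied to $P$, $(P/N)^0=P^0N/N$ is a non-trivial compact connected abelian Lie group, that is, a non-trivial torus. By (a) there is a finite $\Phi\le P/N$ with $\Phi\,(P/N)^0=P/N$, and $\Phi\ne P/N$ because $P/N$ is infinite. Let $P'\subsetneq P$ be the preimage of $\Phi$; it is closed and contains $N$. Each $p\in P$ has the form $p=p'qn$ with $p'\in P'$, $q\in P^0$, $n\in N$, and $qn=n'q$ with $n'\in N$, so $p\in P'P^0$. Thus $P=P'P^0$. Since $P^0\subseteq T$ and $T$ is normal,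
$$G=TP=TP'P^0\subseteq TP'T=TP'.$$
This contradicts the minimality of $P$. $\square$

**The measure seen from $P$.** Fix $P$ as in Lemma 3 and put $E_P=E\cap P^{n}$. The set $E$ is closed and invariant under $T^n$, so it is the preimage of a closed set $\bar E\subseteq(G/T)^n$ with $\mathfrak m(\bar E)=\mathfrak m(E)=\varepsilon$. As $TP=G$, the map $P^n\to(G/T)^n$ is surjective, and $E_P$ is the preimage of $\bar E$ under it. Hence
$$\mathfrak m(E_P)=\varepsilon>0\quad\text{in } P^n. \tag{3}$$
This is why whole cosets were needed: $P$ may be null in $G$, and without $T^n$-invariance the restriction to $P^n$ would carry no information.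

## Words on cosets of an abelian normal subgroup

We now make the condition $x\in E_P$ explicit. If $B$ is an abelian normal subgroup of a group $\Gamma$, write $B$ additively. It is a right $\mathbb Z[\Gamma]$-module via $b\cdot g=g^{-1}bg$. For $f\in\mathbb Z[F_n]$ and $x\in\Gamma^n$ let $f(x)\in\mathbb Z[\Gamma]$ be obtained by substituting $y_j\mapsto x_j$.

**Lemma 4.** For each $w\in F_n$ there are $f_1,\dots,f_n\in\mathbb Z[F_n]$ such that for every group $\Gamma$ with an abelian normal subgroup $B$, all $x\in\Gamma^n$ and all $b\in B^n$,
$$w(x_1b_1,\dots,x_nb_n)=w(x)\cdot\Big(\sum_ib_i\cdot f_i(x)\Big). \tag{4}$$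

**Proof.** We induct on the length of $w$. For the empty word take all $f_i=0$. Suppose $w'(xb)=w'(x)\beta$ with $\beta=\sum_ib_i\cdot f_i'(x)$. Moving elements of $B$ to the right,
$$w'(xb)\,x_jb_j=w'(x)x_j\cdot(\beta\cdot x_j+b_j),\qquad w'(xb)\,(x_jb_j)^{-1}=w'(x)x_j^{-1}\cdot\big((\beta-b_j)\cdot x_j^{-1}\big).$$
So for $w=w'y_j$ take $f_i=f_i'y_j+\delta_{ij}$, and for $w=w'y_j^{-1}$ take $f_i=(f_i'-\delta_{ij})y_j^{-1}$. $\square$

For $w=[y_1,y_2]=y_1^{-1}y_2^{-1}y_1y_2$, the recursion gives $f_1=y_2-[y_1,y_2]$ and $f_2=1-y_2^{-1}y_1y_2$. If $x_1,x_2$ commute, then $f_1(x)=x_2-1$ and $f_2(x)=1-x_1$.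

The $f_i$ depend on $w$ only, not on $\Gamma$ or $B$. Apply (4) in $G$ with $B=T$ and $x\in P^n$, taking first all $t_i=0$ and then only one $t_i$ non-zero:
$$x\in E_P\iff w(x)=1\ \text{ and }\ Tf_i(x)=0\ \text{ in } T \text{ for } i=1,\dots,n. \tag{5}$$
Here $f_i(x)\in\mathbb Z[P]$. For $k=1$ it says that $x_1,x_2$ commute and both centralize $T$.

So membership in $E_P$ depends on $T$ only through the set of those $f\in\mathbb Z[P]$ with $Tf=0$. If a profinite $P$-module $B$ has the same annihilator as $T$, then (5), read from right to left with $B$ in place of $T$, puts a set of positive measure into $\mathcal N_k(P\ltimes B)$.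

## A profinite module with the same annihilator

Which $B$? The torsion points of $T$ come to mind first, and they do not work. For $G=O(2)$, $k=1$ and $P$ generated by one reflection, take $B=T[2]=\{\pm1\}$. The reflection acts trivially on $B$, so $P\ltimes B$ is abelian, although $P$ does not centralize $T$: the annihilator has grown. Worse, let $T$ be the Pontryagin dual of $\mathbb Q$ (discrete), a compact connected group. If $n\varphi=0$ for $\varphi\in\mathrm{Hom}(\mathbb Q,\mathbb R/\mathbb Z)$, then $\varphi(nq)=0$ for all $q$, so $\varphi=0$. There is no torsion at all.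

The way through is to dualize $T$, pass to rational coefficients, choose lattices there, and dualize back into the $p$-adic integers $\mathbb Z_p$. For $O(2)$ this takes the circle to its dual $\mathbb Z$, then to $\mathbb Q$ with the sign action, the lattice $\mathbb Z\subset\mathbb Q$ and $B=\mathbb Z_p$ with the sign action. The group $P\ltimes B=\{\pm1\}\ltimes\mathbb Z_p$ has the same commuting probability $\frac14$ as $O(2)$: the computation of the first section applies, since $\mathbb Z_p$ has no element of order $2$. For the dual of $\mathbb Q$, the lattice again is $\mathbb Z\subset\mathbb Q$. Choosing a lattice cannot be skipped, as $\mathrm{Hom}(\mathbb Q,\mathbb Z_p)=0$.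

The closed subgroup $P\le G$ acts on $T$ by $t\cdot x=x^{-1}tx$.

**Lemma 5.** There is a profinite, torsion-free abelian group $B$ with a continuous right $P$-action such that:

1. for every $f\in\mathbb Z[P]$: $Tf=0\iff Bf=0$;
2. if $x\in P$ and $B(x-1)^m=0$ for some $m\ge1$, then $T(x-1)=0$.

**Step 1: the dual of $T$ has finite $P$-orbits.** Let $M=\mathrm{Hom}_{\mathrm{cont}}(T,\mathbb R/\mathbb Z)$ with the left action $(x\chi)(t)=\chi(t\cdot x)$. If $r\chi=0$ with $r\ge1$, then $\chi(T)$ is connected and lies in a finite set, so $\chi=0$; thus $M$ is torsion-free.

Fix $\chi\in M$. The map $(x,t)\mapsto\chi(t\cdot x)$ is continuous and $T$ is compact, so $x\mapsto x\chi$ is continuous for the uniform metric. Two distinct characters are at uniform distance at least $\frac13$. Indeed their difference has a non-trivial subgroup of $\mathbb R/\mathbb Z$ as its image; if this contains an element at distance $\delta\in(0,\frac13)$ from $0$, and $r$ is minimal with $r\delta\ge\frac13$, then $r\delta<\frac23$, so its $r$-th multiple is at distance at least $\frac13$ from $0$. Hence the stabilizer $\{x: x\chi=\chi\}$ is open, and the orbit of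 $\chi$ is finite because $P$ is compact.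

**Step 2: the annihilator in terms of a rational space.** Let $V=\mathbb Q\otimes M$, which contains $M$ since $M$ is torsion-free. For $f\in\mathbb Z[P]$ we have $(f\chi)(t)=\chi(t\cdot f)$. Characters separate the points of $T$, so
$$Tf=0\iff fM=0\iff fV=0. \tag{6}$$

**Step 3: decomposition of $V$.** Each vector of $V$ has a finite orbit. The span of finitely many finite orbits is a finite-dimensional $P$-submodule on which the pointwise stabilizer of these orbits, an open normal subgroup, acts trivially. So $V$ is a union of finite-dimensional submodules on which $P$ acts through finite quotients. By Maschke's theorem each of these is a sum of simple modules. Hence $V$ is a sum of simple submodules, and therefore a direct sum $V=\bigoplus_{i\in I}V_i$ of simple finite-dimensional modules, with $P$ acting on each $V_i$ through a finite quotient by an open normal subgroup.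

**Step 4: construction of $B$.** In $V_i$ let $L_i$ be the $\mathbb Z$-span of the (finite) orbits of the elements of a basis. It is a finitely generated, torsion-free, $P$-stable subgroup spanning $V_i$, so it is a $P$-stable lattice. Fix a prime $p$ and put
$$B_i=\mathrm{Hom}(L_i,\mathbb Z_p),\quad(\beta\cdot x)(l)=\beta(xl),\qquad B=\prod_{i\in I}B_i .$$
This is a right action, since $((\beta\cdot x)\cdot y)(l)=(\beta\cdot x)(yl)=\beta(xyl)$. Each $B_i$ is a finite power of $\mathbb Z_p$, so $B$ is profinite and torsion-free. The action is continuous, since on each $B_i$ it factors through a finite quotient of $P$ by an open normal subgroup.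

**Step 5: proof of (1).** We have $(\beta\cdot f)(l)=\beta(fl)$, and $B_i$ separates the points of the free abelian group $L_i$: use coordinate functions $L_i\to\mathbb Z\subset\mathbb Z_p$. So $B_if=0\iff fL_i=0\iff fV_i=0$. Over all $i$, this gives $Bf=0\iff fV=0$, and (6) finishes the proof.

**Step 6: proof of (2).** Let $B(x-1)^m=0$. By Step 5, $(x-1)^mV_i=0$ for each $i$. As $P$ acts on $V_i$ through a finite group, also $x^r-1$ kills $V_i$ for some $r\ge1$. The polynomial $X^r-1$ has no multiple roots, so $\gcd((X-1)^m,X^r-1)=X-1$ in $\mathbb Q[X]$, and $x-1$ kills $V_i$. This holds for all $i$, so $(x-1)V=0$ and $T(x-1)=0$ by (6). $\square$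

## From $P\ltimes B$ back to $G$: proof of Theorem A

**Step 1: positive probability in a profinite group.** Let $\Gamma=P\ltimes B$, with $x^{-1}bx=b\cdot x$ for $x\in P$, $b\in B$. It is compact and totally disconnected, hence profinite. Let $x\in E_P$. By (5), $w(x)=1$ and $Tf_i(x)=0$ for all $i$. Lemma 5(1) gives $Bf_i(x)=0$, and Lemma 4 in $\Gamma$ gives $w(xb)=1$ for all $b\in B^n$; note that $w(x)$ is computed in $P$, which is a subgroup of both $G$ and $\Gamma$. Hence
$$\mathcal N_k(\Gamma)\supseteq\{xb: x\in E_P,\ b\in B^{k+1}\}.$$
The right side is the preimage of $E_P$ under the surjection $\Gamma^{k+1}\to P^{k+1}$, so by (3), $\mathfrak m(\mathcal N_k(\Gamma))\ge\varepsilon>0$.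

**Step 2: an open subgroup of $P$ acts trivially on $T$.** By the Profinite Theorem, $\Gamma$ has an open $k$-step nilpotent subgroup $H$. Put $P_1=H\cap P$, which is open in $P$ and $k$-step nilpotent, and $B_0=H\cap B$, which is open in $B$, of finite index $m$ say. For $b\in B_0$ and $x\in P_1$ we have $[b,x]=b^{-1}x^{-1}bx=b\cdot(x-1)$ in additive notation. Iterating,
$$0=[b,\underbrace{x,\dots,x}_{k}]=b\,(x-1)^k .$$
For arbitrary $b\in B$ we have $mb\in B_0$, so $m\cdot b(x-1)^k=0$. As $B$ is torsion-free, $b(x-1)^k=0$. Thus $B(x-1)^k=0$, and Lemma 5(2) gives $T(x-1)=0$. So every $x\in P_1$ centralizes $T$.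

**Step 3: the open nilpotent subgroup of $G$.** Let $K=TP_1$. It is a compact subgroup, of finite index in $TP=G$ because $P_1$ has finite index in $P$; hence it is open. Since $T$ is abelian and centralized by $P_1$, we have $T\le Z(K)$. Central factors do not affect commutators, so for $t_i\in T$ and $p_i\in P_1$,
$$[t_1p_1,\dots,t_{k+1}p_{k+1}]=[p_1,\dots,p_{k+1}]=1 .$$
So $K$ is an open $k$-step nilpotent subgroup of $G$, and it centralizes $G^0=T$, which is abelian. With (1), this proves Theorem A. $\blacksquare$

## Arbitrary words: transfer from profinite to compact groups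

In the proof, the shape of $w_k$ was used in Lemma 2 and in the steps after the Profinite Theorem. Both places can be adapted to any non-trivial word.

**Theorem B.** Let $w\in F_n$ be a non-trivial word and $G$ a compact group with $\mathfrak m(\{x\in G^n: w(x)=1\})>0$. Then $G^0$ is abelian. Moreover, let $\mathcal V$ be any set of words. Suppose every profinite group in which $\{w=1\}$ has positive Haar measure has an open subgroup satisfying all laws in $\mathcal V$. Then the same holds for every compact group.

In particular, for every word $w$, the question "does positive probability of $w=1$ force $w$ to be a law on an open subgroup?" has a positive answer for all compact groups if and only if it has one for all profinite groups.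

The proof of Lemma 2 peeled off the last variable of $w_k$; a general word has no such variable. Its substitute is as follows.

**Lemma 6.** Let $L$ be a compact Lie group with $S=L^0$ non-abelian, let $1\ne w\in F_n$ and $x\in L^n$. Then $w(xs)\ne1$ for some $s\in S^n$.

The idea is to suppose the contrary, extend the identity to a complex group, which is not compact, and let the variables go to infinity there so that $w$ becomes unbounded.

**Step 1: complexification.** Passing to $L/Z(S)$ we may assume, by the reduction in Lemma 2, that $S\neq1$ has trivial center; then $S$ is semisimple. Suppose $w(xs)=1$ for all $s\in S^n$. Let $\mathfrak g=\mathrm{Lie}(S)\otimes\mathbb C=\bigoplus_j\mathfrak g_j$ with $\mathfrak g_j$ simple. Let $\mathbf G=\mathrm{Aut}(\mathfrak g)^0\subset GL(\mathfrak g)$, a connected complex Lie group with Lie algebra $\mathrm{ad}\,\mathfrak g$, and let $X_i=\mathrm{Ad}(x_i)\in\mathrm{Aut}(\mathfrak g)$. The $X_i$ permute the ideals $\mathfrak g_j$, and the connected group $\mathbf G$ preserves each of them.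

The map $g\mapsto w(X_1g_1,\dots,X_ng_n)$ on $\mathbf G^n$ is holomorphic. On $\mathrm{Ad}(S)^n$ it equals $1$, since $w(X\,\mathrm{Ad}(s))=\mathrm{Ad}(w(xs))$. In exponential coordinates at the identity, $\mathrm{Ad}(S)^n$ corresponds to a real form of the Lie algebra of $\mathbf G^n$. A holomorphic function that is constant on a real form near $0$ has vanishing derivatives of all positive orders at $0$, so its Taylor expansion is constant. As $\mathbf G^n$ is connected,
$$w(Xg)=1\quad\text{for all } g\in\mathbf G^n. \tag{7}$$

**Step 2: elements going to infinity.** Fix a Cartan subalgebra and simple roots, and let $h_0$ be the element of the Cartan subalgebra on which every simple root takes the value $1$. On $\mathfrak g_j$ the highest root $\theta_j$ satisfies $\theta_j(h_0)=d_j\ge1$. All other weights of $\mathfrak g_j$ (the other roots and $0$) take strictly smaller values at $h_0$, since $\theta_j$ minus such a weight is a non-zero sum of simple roots with non-negative coefficients. The number $d_j$ depends only on the isomorphism type of $\mathfrak g_j$. Let $\mathfrak g'$ be the sum of the ideals isomorphic to $\mathfrak g_1$, an $\mathrm{Aut}(\mathfrak g)$-invariant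 subspace, and put $d=d_1$ and $a_\sigma=\exp(\sigma\,\mathrm{ad}\,h_0)\in\mathbf G$. As $a_{\pm\sigma}$ acts on the weight space of weight $\alpha$ by $e^{\pm\sigma\alpha(h_0)}$,
$$e^{-d\sigma}a_{\pm\sigma}|_{\mathfrak g'}\longrightarrow\pi^\pm=\bigoplus_j\pi_j^\pm\qquad(\sigma\to+\infty),$$
where the sum is over the ideals in $\mathfrak g'$ and $\pi_j^\pm$ is the rank-one projection of $\mathfrak g_j$ onto its $\pm\theta_j$-root space along the other weight spaces.

Substituting $g_i=a_\sigma$ may not be enough. If $S=SO(3)$ and $X$ is conjugation by a rotation of order $2$ that inverts the elements $a_\sigma$, then $(Xa_\sigma)^2=a_{-\sigma}X^2a_\sigma=1$ for all $\sigma$: no growth. So we insert free variables and take $g_i=h_ia_\sigma h_i'$ with $h_i,h_i'\in\mathbf G$.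

**Step 3: the leading term.** Let $w=y_{i_1}^{\epsilon_1}\cdots y_{i_l}^{\epsilon_l}$ be reduced, $l\ge1$. We have $X_ig_i=X_ih_i\,a_\sigma\,h_i'$ and $(X_ig_i)^{-1}=h_i'^{-1}\,a_{-\sigma}\,h_i^{-1}X_i^{-1}$. Hence, on $\mathfrak g'$,
$$e^{-dl\sigma}\,w(Xg)|_{\mathfrak g'}\longrightarrow R:=D\,\pi^{\epsilon_1}C_1\pi^{\epsilon_2}C_2\cdots C_{l-1}\pi^{\epsilon_l}D' \tag{8}$$
with $D,D'$ invertible. With $i=i_q$ and $j=i_{q+1}$, the factor $C_q$ is determined by the signs $(\epsilon_q,\epsilon_{q+1})$:

- $(+,+)$: $C_q=h_i'X_jh_j$;
- $(+,-)$: $C_q=h_i'h_j'^{-1}$, with $i\ne j$ because $w$ is reduced;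
- $(-,+)$: $C_q=h_i^{-1}X_i^{-1}X_jh_j$, with $i\ne j$ because $w$ is reduced;
- $(-,-)$: $C_q=h_i^{-1}X_i^{-1}h_j'^{-1}$.

In every case $C_q=uYv$, where $Y$ is a fixed automorphism and $u,v$ or their inverses are two *different* variables among the $h$'s and $h'$'s.

**Step 4: $R\neq0$ for suitable variables.** We follow one ideal from right to left. Choose an ideal $\mathfrak g_{j_l}\subseteq\mathfrak g'$, and for $q=l-1,\dots,1$ let $\mathfrak g_{j_q}=C_q\mathfrak g_{j_{q+1}}$. These ideals depend only on the $X_i$, because $\mathbf G$ preserves every ideal. For $q=0,\dots,l-1$ let $v_q\neq0$ span the image of $\pi_{j_{q+1}}^{\epsilon_{q+1}}$. For $q=1,\dots,l-1$ let $\ell_q\ne0$ be the linear functional on $\mathfrak g_{j_q}$ with $\pi_{j_q}^{\epsilon_q}(z)=\ell_q(z)v_{q-1}$. Choose $z$ with $D'z=v_{l-1}$. Since $\pi^{\epsilon_l}v_{l-1}=v_{l-1}$,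
$$Rz=\Big(\prod_{q=1}^{l-1}\ell_q(C_qv_q)\Big)Dv_0 .$$
So $R\ne0$ as soon as the finitely many numbers $\ell_q(C_qv_q)$ are non-zero. For $l=1$ the product is empty and $R\ne0$ already.

Each $\ell_q(C_qv_q)$ is a holomorphic function on $\mathbf G^{2n}$, and we claim that it is not identically zero. Write $C_q=uYv$ and fix $u$. The functional $z\mapsto\ell_q(uYz)$ on $\mathfrak g_{j_{q+1}}$ is non-zero, since $uY$ maps $\mathfrak g_{j_{q+1}}$ isomorphically onto $\mathfrak g_{j_q}$. The ideal $\mathfrak g_{j_{q+1}}$ is an irreducible $\mathbf G$-module: a $\mathbf G$-invariant subspace is $\mathrm{ad}\,\mathfrak g$-invariant, hence an ideal, and $\mathfrak g_{j_{q+1}}$ is simple. So the vectors $vv_q$ ($v\in\mathbf G$) span it, and $\ell_q(uYvv_q)\ne0$ for some $v$. Since $u$ and $v$ come from different variables, $v$ may be chosen freely with $u$ fixed. This proves the claim.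

As $\mathbf G^{2n}$ is connected, a product of finitely many holomorphic functions that are not identically zero is not identically zero. So at some point $(h,h')$ all $\ell_q(C_qv_q)$ are non-zero, and $R\ne0$ there. By (8), $\|w(Xg)|_{\mathfrak g'}\|\to\infty$ as $\sigma\to\infty$, which contradicts (7). $\square$

**Proof of Theorem B.** *Abelian identity component.* Define $E$ as in Lemma 1 for the given $w$. By Lemma 1, $\mathfrak m(E)>0$, so some $x\in E$ exists. For $N\in\mathcal L$ the image of $x$ in $L=G/N$ satisfies $w(xs)=1$ for all $s\in(TN/N)^n$. By Lemma 6, $TN/N$ is abelian. As before, $T=G^0$ is abelian.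

*Passage to a profinite group.* Lemma 3 and (3), statement (5), Lemma 5 and Step 1 of the proof of Theorem A used nothing about $w$ except $\mathfrak m(E)>0$ and that $T$ is abelian. They give $P$, $B$ and the profinite group $\Gamma=P\ltimes B$, with $\mathfrak m(\{w=1\}\subseteq\Gamma^n)>0$. By hypothesis $\Gamma$ has an open subgroup $H$ satisfying all laws in $\mathcal V$. Put $P_1=H\cap P$ and $B_0=H\cap B$, of finite index $m$ in $B$.

*Return to $G$.* Let $v\in\mathcal V$ be a word in $r$ letters with associated $f_1,\dots,f_r$ from Lemma 4, and let $x\in P_1^r$. For all $b\in B_0^r$ the entries of $xb$ lie in $H$, so $v(xb)=1$. By (4), taking $b=0$ and then one non-zero $b_i$, we get $v(x)=1$ and $B_0f_i(x)=0$. As $mB\subseteq B_0$, we get $m\cdot Bf_i(x)=0$, and $Bf_i(x)=0$ because $B$ is torsion-free. By Lemma 5(1), $Tf_i(x)=0$. By (4) in $G$, $v(xt)=1$ for all $t\in T^r$. Every element of $TP_1=P_1T$ has the form $xt$ with $x\in P_1$, $t\in T$, so $TP_1$ satisfies every $v\in\mathcal V$. It is open in $G$, as in Step 3 of the proof of Theorem A.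

*The equivalence.* If the question for $w$ has a positive answer for all compact groups, it has one for all profinite groups, since these are compact. The other direction is the case $\mathcal V=\{w\}$ if $w\ne1$, and is trivial if $w=1$. $\blacksquare$

## The largest value below one

How close to $1$ can the probability come without $G$ being $k$-step nilpotent? The answer is independent of everything above and uses only centralizers.

**Theorem C.** If a compact group $G$ is not $k$-step nilpotent, then $\mathfrak m(\mathcal N_k(G))\le1-\dfrac3{2^{k+2}}$, and equality is attained for every $k$.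

**The bound.** We induct on $k$. If $x\notin Z(G)$, then $C_G(x)$ is a proper closed subgroup, so $\mathfrak m(C_G(x))\le\frac12$.

Let $k=1$. Then $G$ is not abelian, so $G/Z(G)$ is not cyclic. Hence $Z(G)$ has index at least $4$ (possibly infinite), and $z:=\mathfrak m(Z(G))\le\frac14$. By Fubini,
$$\mathfrak m(\mathcal N_1(G))=\int_G\mathfrak m(C_G(x))\,d\mathfrak m(x)\le z+\frac{1-z}2=\frac{1+z}2\le\frac58=1-\frac3{2^3}.$$

Let $k\ge2$. Then $G/Z(G)$ is not $(k-1)$-step nilpotent. By push-forward and induction,
$$a:=\mathfrak m\{x\in G^k: [x_1,\dots,x_k]\in Z(G)\}=\mathfrak m\big(\mathcal N_{k-1}(G/Z(G))\big)\le1-\frac3{2^{k+1}}.$$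
For given $x_1,\dots,x_k$, the admissible $x_{k+1}$ form the centralizer of $[x_1,\dots,x_k]$. It has measure $1$ if this element is central and at most $\frac12$ otherwise. By Fubini,
$$\mathfrak m(\mathcal N_k(G))\le a+\frac{1-a}2=\frac{1+a}2\le1-\frac3{2^{k+2}}.$$

**Equality.** Let $D$ be the dihedral group of order $2^{k+2}$. We show by induction that it has class $k+1$, so that it is not $k$-step nilpotent, and that it attains the bound. For $k=1$, $D$ has order $8$ and class $2$, its center has index $4$, and every non-central element has a centralizer of index $2$, so all inequalities above are equalities and the value is $\frac58$. For $k\ge2$, $D/Z(D)$ is dihedral of order $2^{k+1}$. By induction it has class $k$, so $D$ has class $k+1$, and $a=1-3/2^{k+1}$. Since $k\ge2$, every value $[x_1,\dots,x_k]$ is a commutator, hence a rotation. The centralizer of a non-central rotation is exactly the rotation subgroup, of index $2$. So equality holds throughout. $\blacksquare$
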